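\title{Narrow polynomial progressions in the primes with an exponent independent of the density}

\begin{abstract}
Let $P_1,\dots,P_k$ be integer polynomials with the same constant term. Tao and Ziegler proved that a subset of relative density $\delta$ of the primes up to $N$ contains a progression $a+P_1(r),\dots,a+P_k(r)$ with $0<r<\log^L N$, where $L$ depends on the polynomials and on $\delta$, and they conjectured that $L$ can be chosen independently of $\delta$. We prove this conjecture, with a lower bound for the number of progressions, and we show that for progressions with $k$ distinct elements the exponent cannot be taken below $k-1$. The proof is a transference argument arranged so that the number of copies of the sieve majorant in any average is bounded in terms of the polynomials alone.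
\end{abstract}

\section{Introduction}\label{sec:intro}

Write $[N]=\{1,\dots,\lfloor N\rfloor\}$ and let $\mathbb P_N$ be the set of primes in $[N]$. Let $k\ge2$ and let $P_1,\dots,P_k\in\mathbb Z[r]$ satisfy $P_1(0)=\dots=P_k(0)$. A \emph{polynomial progression} is a tuple $a+P_1(r),\dots,a+P_k(r)$ with $a,r\in\mathbb Z$. When $0<r<\log^LN$ the whole progression lies in an interval of length $\log^{O(1)}N$, a bounded power of the average gap between primes near $N$; such progressions are called narrow. Tao and Ziegler \cite{TZ} proved that for every $\delta>0$ there is $L$, depending on $k,P_1,\dots,P_k$ and $\delta$, such that for all sufficiently large $N$ every $A\subseteq\mathbb P_N$ with $|A|\ge\delta|\mathbb P_N|$ contains a progression with $0<r<\log^LN$. For arithmetic progressions, $P_i=(i-1)r$, it is also known that one may take $L=Ck2^k$ with an absolute constant $C$. In \cite{TZ} the dependence of $L$ on $\delta$ is said to occur for technical reasons, and the following is conjectured.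

\begin{quote}
\emph{For all $k\ge 2$ and $P_1,\dots,P_k\in\mathbb Z[r]$ with $P_1(0)=\dots=P_k(0)$ there is $L>0$, depending only on $k,P_1,\dots,P_k$, such that for every $\delta>0$ and every $N$ sufficiently large in terms of $k,P_1,\dots,P_k,\delta$, every $A\subseteq\mathbb P_N$ with $|A|\ge\delta|\mathbb P_N|$ contains $a+P_1(r),\dots,a+P_k(r)$ for some $a$ and some $0<r<\log^LN$.}
\end{quote}

The common value $P_i(0)$ can be absorbed in $a$, repeated polynomials can be discarded, and if a single polynomial remains then any element of $A$ is a progression. So throughout the paper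
\[
k\ge2,\qquad P_1,\dots,P_k\in\mathbb Z[r]\ \text{are distinct},\qquad P_1(0)=\dots=P_k(0)=0 .
\]
The conjecture is true, in the following quantitative form.

\begin{theorem}\label{thm:main}
There is $L_0$ depending only on $P_1,\dots,P_k$ such that for every $L\ge L_0$, every $\delta>0$, all $N\ge N_0(P_1,\dots,P_k,\delta,L)$ and every $A\subseteq\mathbb P_N$ with $|A|\ge\delta|\mathbb P_N|$, there are at least
\[
N(\log N)^{L-k}e^{-5\sqrt{\log\log N}}
\]
pairs $(a,r)$ with $0<r<\log^LN$ and $a+P_1(r),\dots,a+P_k(r)\in A$. In particular the conjecture holds with $L=L_0$.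
\end{theorem}

The second theorem is not needed for the conjecture. It shows that for progressions with $k$ distinct elements no exponent $L<k-1$ is admissible.

\begin{theorem}\label{thm:lower}
\begin{enumerate}
\item[(i)] For fixed $C$ and $e^{2\sqrt{\log\log N}}\le R_0\le\log^CN$, the number of pairs $(a,r)$ with $0<r\le R_0$ for which $a+P_1(r),\dots,a+P_k(r)$ are distinct elements of $\mathbb P_N$ is $O(R_0N/\log^kN)$.
\item[(ii)] For every $\delta\in(0,1)$ there is $c>0$ such that for all large $N$ some $A\subseteq\mathbb P_N$ with $|A|\ge\delta|\mathbb P_N|$ contains no progression with $k$ distinct elements and $0<r<c\log^{k-1}N$.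
\end{enumerate}
\end{theorem}

\subsection*{The simplest case, and the answer one would guess}
Take $k=2$, $P_1=0$, $P_2=r$. The $|A|-1$ gaps between consecutive elements of $A$ add up to less than $N$, and $|A|\ge(1+o(1))\delta N/\log N$ by the prime number theorem, so some gap is at most $2\delta^{-1}\log N$ for large $N$. Every $L>1$ therefore works for every $\delta$, and by Theorem~\ref{thm:lower} no $L<1$ does. The density changes the constant in front of $\log N$ and not the exponent.

In general, if integers near $N$ were prime independently with probability $1/\log N$, there would be about $R_0N/\log^kN$ progressions of primes with $r\le R_0$. For $R_0$ much smaller than $\log^{k-1}N$ this is much less than the number of primes, and one can destroy all progressions by deleting one prime from each; this is the proof of Theorem~\ref{thm:lower}(ii). For larger $R_0$ one would guess that a set of relative density $\delta$ retains a proportion $c(\delta)>0$ of all progressions, and a constant $c(\delta)$ is absorbed by any increase of the exponent. This is why one expects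 $L$ not to depend on $\delta$.

\begin{remark}\label{rem:hyp}
(a) The condition on the constant terms is needed: for $P_1=0$, $P_2=2r+1$ the numbers $a$ and $a+2r+1$ have opposite parity, so the odd primes contain no progression.
(b) Distinctness of the elements is needed in Theorem~\ref{thm:lower}: for $P_1=0$, $P_2=r^2-r$ and $r=1$, every prime $a$ gives the progression $a,a$.
(c) Only $O(1)$ values of $r$ have $P_i(r)=P_j(r)$ for some $i\ne j$, and each $r$ gives at most $N$ pairs $(a,r)$. So for $L\ge k+1$ most of the progressions produced by Theorem~\ref{thm:main} have $k$ distinct elements, and by Theorem~\ref{thm:lower}(i) with $R_0=\log^LN$ their number is optimal up to the factor $e^{5\sqrt{\log\log N}}=(\log N)^{o(1)}$.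
\end{remark}

Section~\ref{sec:method} explains where $\delta$ could enter the exponent and shows, for the pair $a,a+r^2$, how this is avoided. Sections~\ref{sec:setup} and \ref{sec:majorant} fix the parameters and construct the majorant; Theorem~\ref{thm:lower} follows in Section~\ref{sec:lower}. Sections~\ref{sec:box}--\ref{sec:final} prove Theorem~\ref{thm:main}. The only deep external input is the polynomial Szemer\'edi theorem of Bergelson and Leibman \cite{BL}.

\section{The method, and the case $a,\ a+r^2$}\label{sec:method}

This section is a guide; the proofs in later sections do not rely on it.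

\subsection{Transference, and how the density can enter the exponent}
Weight $A$ by about $\log N$ to obtain a function $f$ on a cyclic group $X$ whose mean is a constant multiple of $\delta$ and which satisfies $0\le f\le\nu$, where $\nu$ is a sieve weight of mean $1+o(1)$. A transference argument has three parts: a \emph{dense model} $g:X\to[0,1]$ such that $f-g$ is almost orthogonal to a class $\mathcal T$ of test functions; a recurrence theorem that gives many progressions weighted by $g$; and a \emph{counting lemma} saying that functions almost orthogonal to $\mathcal T$ do not contribute to the count of progressions.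

What we can prove about $\nu$ is that averages of the form
\begin{equation}\label{eq:LF}
\mathbb E_y\int\prod_{j=1}^J\nu\big(x+\Psi_j(y)\big)
\end{equation}
equal $1+o(1)$ for distinct polynomials $\Psi_j$. Since the progressions are narrow, $y$ ranges over a box whose side $H$ is only a power of $\log N$. Two shifts $\Psi_i(y),\Psi_j(y)$ may then coincide with probability about $1/H$, and on this event the integral is no longer close to $1$. We bound it by $\int\nu^J$, which is a power of $\log N$ that grows with $J$, because $\nu$ has size about $\log N$ at the primes. An average with $J$ factors thus forces $H\ge(\log N)^{C(J)}$, and $L$ is governed by the largest $J$ that the proof needs. \emph{The exponent is independent of $\delta$ as soon as $J$ is.}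

The danger is the dense model. Its proof approximates $\max(y,0)$ by a polynomial whose degree grows as the required accuracy, hence $\delta$, decreases, so $\nu-1$ must be almost orthogonal to products of $j$ test functions with $j$ depending on $\delta$. If every factor has to be removed by its own application of Cauchy--Schwarz, one arrives at \eqref{eq:LF} with $J\ge2^j$. We avoid this by choosing a class $\mathcal T$ of bounded functions, defined by averaging over a fixed number $s$ of variables in fixed directions, that is closed under products up to a constant factor and convex combinations. A single instance of \eqref{eq:LF}, with $J=2^s$, then handles all products. The price is that the counting lemma has to be proved for this rigid class. This is done by two devices, \emph{concatenation} and \emph{densification}.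

\subsection{Concatenation for squares}\label{ss:squares}
Let $2H\le M$ be two scales, let $\int$ denote the average over $x\in X$, and for functions with $|F_1|,|F_2|\le1$ put
\[
\Lambda(F_1,F_2)=\mathbb E_{h\in[H],\,m\in[M]}\int F_1(x)F_2\big(x+(h+m)^2\big).
\]
We want to show that if $\Lambda$ is large then $F=F_2$ is biased in directions that do not depend on any parameter.

\emph{Step 1: from a square to linear shifts.} Cauchy--Schwarz in $(x,m)$ removes $F_1$ and doubles $h$. With $u=2(h-h')$ we have $(h+m)^2-(h'+m)^2=um+h^2-h'^2$, so after a translation of $x$,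
\[
|\Lambda|^2\le\mathbb E_{h,h'}\int F(x-h^2+h'^2)\,\mathbb E_mF(x+um),
\qquad
|\Lambda|^4\le\mathcal B:=\mathbb E_u\int\big|\mathbb E_mF(x+um)\big|^2 .
\]
So $F$ is biased along progressions of length $M$ and step $u$, for many $u$. One could stop here and use the functions $\mathbb E_{u,m}G_u(x-um)$ as test functions, but a product of $j$ of them involves $j$ unrelated steps $u_1,\dots,u_j$, which is the situation we must avoid.

\emph{Step 2: two steps at once.} Write $\mathcal B=\int FY$ with $Y(x)=\mathbb E_{u,m,m'}F(x+u(m'-m))$. Then $\mathcal B^2\le\int Y^2$. Expand $Y^2$ with an independent copy $\tilde u,\tilde m,\tilde m'$ and substitute $x\to x-um'+\tilde u\tilde m$: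
\[
\int Y^2=\mathbb E\int F(x+\tilde u\tilde m-um)\,F(x-um'+\tilde u\tilde m').
\]
The second factor does not involve $m,\tilde m$, so Cauchy--Schwarz gives
\[
\mathcal B^4\le\mathbb E_{u,\tilde u}\int\big|\mathbb E_{m,\tilde m}F(x+\tilde u\tilde m-um)\big|^2 .
\]

\emph{Step 3: two steps fill an interval.} Let $u,\tilde u\ne0$ have greatest common divisor $\kappa$. Since $M$ exceeds $|u|$ and $|\tilde u|$, the numbers $\tilde u\tilde m-um$ spread over a progression $\kappa I$, where $I$ is an interval with $|I|\ge M$, and no value is more than $10$ times as likely as under the uniform law on $\kappa I$ (Lemma~\ref{lem:fill}). Suppose $\kappa$ divides a fixed modulus $q$ with $qH=o(M)$. If the law were exactly uniform, adding $qn$ with $n\in[H]$ would change it by $o(1)$, and Jensen's inequality would bound the last integral by $\int|\mathbb E_{n\in[H]}F(x+qn)|^2+o(1)$, in which $u,\tilde u$ have disappeared. The non-uniformity costs one more Cauchy--Schwarz, and the final bound is in terms of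
\[
\mathbb E_{n_1,n_1',n_2,n_2'\in[H]}\int F(x+qn_1+qn_2)F(x+qn_1'+qn_2)F(x+qn_1+qn_2')F(x+qn_1'+qn_2').
\]
A prime power $p^e$ divides both $h-h'$ and $\tilde h-\tilde h'$ with probability about $p^{-2e}$, so one sufficiently divisible $q$ serves for most pairs $(u,\tilde u)$. If the last average is large, then $F$ correlates with a function
$T(x)=\mathbb E_{n_1,n_2}G_1(x-qn_1-qn_2,n_2)G_2(x-qn_1-qn_2,n_1)$ with $|G_j|\le1$. These are the test functions for squares, with $s=2$.

\subsection{Densification for squares}\label{ss:dens}
The steps above use boundedness at every turn, while the counting lemma concerns functions with $|f_1|,|f_2|\le\nu+1$. Let $|\Lambda(f_1,f_2)|\ge\varepsilon$ and write $\Lambda(f_1,f_2)=\int f_1\mathcal D_1$ with the \emph{dual function} $\mathcal D_1(x)=\mathbb E_\lambda f_2(x+\lambda^2)$, $\lambda=h+m$. Being an average, $\mathcal D_1$ is bounded up to a small error in $L^2$. If $\nu$ may be replaced by $1$ against $\mathcal D_1^2$, then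
\[
\varepsilon^2\le\int(\nu+1)\cdot\int(\nu+1)\mathcal D_1^2\approx4\int\mathcal D_1^2=4\Lambda(\mathcal D_1,f_2),
\]
so the unbounded $f_1$ has been replaced by the essentially bounded $\mathcal D_1$. Replace $f_2$ in the same way by a bounded function. By concatenation, applied at the first position, $\mathcal D_1$ correlates with some $T\in\mathcal T$. But $\int T\mathcal D_1=\Lambda(T,f_2)=\mathbb E_\lambda\int T(x-\lambda^2)f_2(x)$, so the original $f_2$ correlates with a translate of $T$, which is again a test function. The replacement of $\nu$ by $1$ is justified by a fixed number of Cauchy--Schwarz steps; for squares it ends in \eqref{eq:LF} with $J=16$ (Example~\ref{ex:relPET}).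

\section{Notation and parameters}\label{sec:setup}

\subsection*{Removing small primes}
The primes are not equidistributed modulo small primes, so we restrict to one reduced residue class modulo the product of all small primes. Put
\[
w=\sqrt{\log\log N},\qquad W=\prod_{p\le w}p,\qquad N'=\lfloor N/W\rfloor,\qquad X=\mathbb Z/N'\mathbb Z,
\]
and identify $X$ with $[N']$. We use $w\to\infty$, $w^{-4}\log\log N\to0$, and the elementary bound $W\le4^w$, which shows that every fixed power of $W$ is $(\log N)^{o(1)}$. Functions on $X$ are real; $\int F=\frac1{N'}\sum_{x\in X}F(x)$, $\langle F,G\rangle=\int FG$, $\|F\|_2^2=\int F^2$, and $F$ is \emph{$1$-bounded} if $|F|\le1$. The measure $\int$ is invariant under translations $x\to x+n$. Variables under $\mathbb E$ are independent, and $n\in[H]$ means that $n$ is uniform on $[H]$. Jensen's inequality is used in the form $|\mathbb EZ|^p\le\mathbb E|Z|^p$ for $p\ge1$.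

\subsection*{Dilated polynomials}
To stay in a class modulo $W$ we take $r=bW\lambda$, where $b\ge1$ is a bounded integer that will be supplied by the recurrence theorem. For an integer polynomial $A(y)$ in several variables with $A(0)=0$ put
\[
A^{[b]}(y)=W^{-1}A(bWy).
\]
This replaces the coefficient $c$ of a monomial of total degree $n\ge1$ by $cb^nW^{n-1}$. Hence $A^{[b]}$ has integer coefficients and the same monomials as $A$, the map $A\mapsto A^{[b]}$ is additive, and it commutes with substitutions of sums of variables for variables, such as $y\to y+h$. We can therefore do all algebra with fixed integer polynomials, independent of $N$ and $b$, and apply $[b]$ only when we form averages. Note that $Wn+\gamma+P_j(bW\lambda)=W\big(n+P_j^{[b]}(\lambda)\big)+\gamma$.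

\subsection*{Constants depending only on the polynomials}
Sections~\ref{ss:relscheme} and \ref{ss:bddscheme} describe, for each $i\in[k]$, two finite algebraic procedures applied to $P_1,\dots,P_k$. They involve neither $N$ nor any parameter below. The second produces an integer $d_i\ge1$ and $d_i$ nonzero integer polynomials, called slopes. Let
\begin{itemize}
\item $t$ be the largest number of steps in any of these $2k$ procedures;
\item $t'=\max_id_i^2$ and $s=\max_id_i(d_i+1)\ge2$;
\item $D_*\ge1$ be a bound for the degrees of all slopes;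
\item $J_*\ge\max(2k,2^s)$ be a bound for the number of nodes at any stage of the first procedure.
\end{itemize}
Put $C_*=J_*+4^{J_*}+1$, $\eta=1/(10J_*)$ and $L_0=(D_*+3)C_*$. For $L\ge L_0$ define
\[
R=N^\eta,\qquad H=\lceil(\log N)^{C_*}\rceil,\qquad M=\lfloor(\log N)^LW^{-2}\rfloor .
\]
Since $H^{D_*+2}\ll(\log N)^{L_0-C_*}$ and $M\ge(\log N)^{L-o(1)}$, we have for large $N$
\begin{equation}\label{eq:MH}
M\ge H^{D_*+2}.
\end{equation}

\subsection*{The counting form}
Let
\[
\lambda=h_1+\dots+h_t+m_1+\dots+m_{t'},\qquad h_i\in[H],\quad m_l\in[M],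
\]
and for functions $f_1,\dots,f_k$ on $X$ put
\[
\Lambda_b(f_1,\dots,f_k)=\mathbb E_\lambda\int\prod_{j=1}^kf_j\big(x+P_j^{[b]}(\lambda)\big).
\]
Building $\lambda$ from independent summands makes every later Cauchy--Schwarz step exact: each step uses up one short variable $h_i$, and the long variables $m_l$ are spent in the concatenation. Every value of $\lambda$ has probability at most $1/M$, so nothing is lost in the final count.

\subsection*{Asymptotic notation}
The quantities $P_j$, $L$, $\delta$ and the auxiliary constants $B,E,\varepsilon,\dots$ introduced later are fixed, and $o(1)$ refers to $N\to\infty$. It is uniform in $b\le B$, in the residue class modulo $W$, and in all functions satisfying the stated bounds. Implied constants may depend on the fixed quantities unless we say otherwise.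

\section{The majorant}\label{sec:majorant}

Fix a smooth $\chi:\mathbb R\to\mathbb R$ supported in $[-1,1]$ with $\chi(0)=1$, and let $c_\chi=\int_0^\infty\chi'(\tau)^2\,d\tau$, which is positive because $\chi(0)=1$ and $\chi(1)=0$. For $\gamma$ coprime to $W$ put
\[
\nu_\gamma(n)=\theta\Big(\sum_{d\mid Wn+\gamma}\mu(d)\,\chi\Big(\frac{\log d}{\log R}\Big)\Big)^2,\qquad\theta=\frac{\varphi(W)}W\frac{\log R}{c_\chi}.
\]
The sum $\sum_{d\mid l}\mu(d)$ vanishes for $l>1$; the cutoff keeps only $d\le R$, so that averages over $n$ can be computed, and $\theta$ will normalize the mean to $1$. Three facts are read off from the definition, $\tau$ being the divisor function: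
\begin{equation}\label{eq:nufacts}
\begin{aligned}
&\nu_\gamma(n)=\theta\ \text{ if $Wn+\gamma$ is a prime larger than $R$ (only $d=1$ contributes)};\\
&\nu_\gamma(n+h)=\nu_{\gamma+Wh}(n);\qquad 0\le\nu_\gamma(n)\ll\log N\cdot\tau(|Wn+\gamma|)^2 .
\end{aligned}
\end{equation}

\subsection{Correlations at fixed shifts}
The numbers $Wn+\gamma_i$ and $Wn+\gamma_j$ can share a prime factor $p$ only if $p\mid\gamma_i-\gamma_j$. The next lemma says that these primes are the only source of correlation.

\begin{lemma}\label{lem:sieve}
Let $J\le J_*$ and $C>0$, and let $\gamma_1,\dots,\gamma_J$ be distinct integers coprime to $W$ with $|\gamma_j|\le\log^CN$. Put $\Pi=\prod_{i<j}(\gamma_i-\gamma_j)$ and $\Sigma=\sum_{p>w,\,p\mid\Pi}1/p$. Then $\Sigma=O(1)$ and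
\[
\frac1{N'}\sum_{n\le N'}\prod_{j=1}^J\nu_{\gamma_j}(n)=1+O(\Sigma)+o(1),
\]
where the implied constants and the rate of decay depend only on $J_*$, $C$ and $\chi$.
\end{lemma}

\begin{proof}
Since $0<|\Pi|\le\log^{O(1)}N$, the number $\Pi$ has $O(\log\log N)$ prime factors. By Mertens' estimate $\sum_{p\le x}1/p=\log\log x+O(1)$,
\[
\Sigma\le\sum_{w<p\le w^4}\frac1p+O\Big(\frac{\log\log N}{w^4}\Big)=O(1).
\]

\emph{Expansion.} Expanding the squares gives a sum over squarefree $d_j,d_j'\le R$ of the density of those $n\le N'$ with $d_j\mid Wn+\gamma_j$ and $d_j'\mid Wn+\gamma_j$ for all $j$. Only $d_j,d'_j$ coprime to $W$ occur, as $Wn+\gamma_j$ is coprime to $W$. For a prime $p>w$ let $I=\{j:p\mid d_j\}$ and $I'=\{j:p\mid d_j'\}$. The conditions at $p$ read $Wn\equiv-\gamma_j\pmod p$ for $j\in I\cup I'$, and their density among residues modulo $p$ is $\varrho_p(I\cup I')$, where $\varrho_p(\emptyset)=1$, $\varrho_p(S)=1/p$ if $S\ne\emptyset$ and all $\gamma_j$ with $j\in S$ are congruent modulo $p$, and $\varrho_p(S)=0$ otherwise. By the Chinese remainder theorem the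 admissible $n$ form one residue class or the empty set, so their density in $[N']$ is $\prod_p\varrho_p+O(1/N')$. There are at most $R^{2J}\le N^{1/5}$ tuples and $\theta^J\ll\log^JN$, so the errors add up to $o(1)$.

\emph{Separation of variables.} The function $e^x\chi(x)$ is smooth with compact support, so $e^x\chi(x)=\int\psi(\xi)e^{-ix\xi}d\xi$ with $\psi$ rapidly decreasing. Thus
\begin{equation}\label{eq:chi}
\chi(x)=\int\psi(\xi)e^{-x(1+i\xi)}d\xi,\qquad\chi\Big(\frac{\log d}{\log R}\Big)=\int\psi(\xi)\,d^{-(1+i\xi)/\log R}\,d\xi .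
\end{equation}
We may drop the restriction $d_j,d_j'\le R$, since $\chi$ enforces it. With $z_j=\frac{1+i\xi_j}{\log R}$ and $z_j'=\frac{1+i\xi_j'}{\log R}$ the main term becomes
\[
\theta^J\int\prod_j\psi(\xi_j)\psi(\xi_j')\prod_{p>w}E_p\;d\xi\,d\xi',\qquad E_p=\sum_{I,I'\subseteq[J]}(-1)^{|I|+|I'|}\varrho_p(I\cup I')\,p^{-\sum_{j\in I}z_j-\sum_{j\in I'}z_j'} .
\]
The interchange of sum and integral is justified by absolute convergence: the sum of the moduli of all terms of the Euler product is at most
$\prod_p(1+4^Jp^{-1-1/\log R})\le\zeta(1+1/\log R)^{4^J}\ll(\log R)^{4^J}$. The same bound and the rapid decay of $\psi$ show that the region where some $|\xi_j|$ or $|\xi_j'|$ exceeds $\sqrt{\log R}$ contributes $o(1)$. From now on all $|\xi_j|,|\xi'_j|\le\sqrt{\log R}$, so $|z_j|,|z_j'|\ll(\log R)^{-1/2}$.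

\emph{Comparison with zeta functions.} Let
\[
E_p^*=\prod_j\frac{(1-p^{-1-z_j})(1-p^{-1-z_j'})}{1-p^{-1-z_j-z_j'}} .
\]
If $p\nmid\Pi$, only $|I\cup I'|\le1$ contributes, and $E_p=1-\sum_j(p^{-1-z_j}+p^{-1-z_j'}-p^{-1-z_j-z_j'})$ agrees with the expansion of $E_p^*$ up to $O(p^{-2})$, so $E_p=E_p^*(1+O(p^{-2}))$. If $p\mid\Pi$, both $E_p$ and $E^*_p$ are $1+O(1/p)$. Hence $\prod_{p>w}E_p=(1+\vartheta)\prod_{p>w}E_p^*$ with $|\vartheta|\le e^{O(1/w+\Sigma)}-1=O(\Sigma)+o(1)$; here $\Sigma=O(1)$ is used. Next,
\[
\prod_{p>w}E_p^*=\prod_j\frac{\zeta(1+z_j+z_j')}{\zeta(1+z_j)\zeta(1+z_j')}\prod_{p\le w}\frac{1-p^{-1-z_j-z_j'}}{(1-p^{-1-z_j})(1-p^{-1-z_j'})} .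
\]
We have $\zeta(1+z)=z^{-1}(1+O(|z|))$ near $0$. For $\operatorname{Re}z>0$ we have $|1-p^{-z}|\le|z|\log p$, so $1-p^{-1-z}=(1-\frac1p)(1+O(|z|\frac{\log p}p))$, and $\sum_{p\le w}|z|\frac{\log p}p\ll|z|\log w=o(1)$. As $\prod_{p\le w}(1-\frac1p)^{-1}=W/\varphi(W)$, we obtain
\[
\prod_{p>w}E_p^*=(1+o(1))\Big(\frac W{\varphi(W)\log R}\Big)^J\prod_jK(\xi_j,\xi_j'),\qquad K(\xi,\xi')=\frac{(1+i\xi)(1+i\xi')}{2+i\xi+i\xi'} .
\]

\emph{Evaluation.} Since $|K|\le(1+|\xi|)(1+|\xi'|)$, the function $\psi(\xi)\psi(\xi')K(\xi,\xi')$ is integrable, and the main term equals $\big(c_\chi^{-1}\iint\psi(\xi)\psi(\xi')K\big)^J+O(\Sigma)+o(1)$. Writing $\frac1{2+i\xi+i\xi'}=\int_0^\infty e^{-\tau(2+i\xi+i\xi')}d\tau$ and differentiating \eqref{eq:chi},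
\[
\iint\psi(\xi)\psi(\xi')K\,d\xi\,d\xi'=\int_0^\infty\Big(\int\psi(\xi)(1+i\xi)e^{-\tau(1+i\xi)}d\xi\Big)^2d\tau=\int_0^\infty\chi'(\tau)^2d\tau=c_\chi.\qedhere
\]
\end{proof}

Fix $\gamma_0\in[W]$ coprime to $W$ and define the majorant $\nu:X\to\mathbb R_{\ge0}$ by $\nu(n)=\nu_{\gamma_0}(n)$ for $n\in[N']$. Let $n_1,\dots,n_J$ be distinct integers with $|n_j|\le\log^CN$. For $\log^CN<x\le N'-\log^CN$ we have $\nu(x+n_j)=\nu_{\gamma_0+Wn_j}(x)$ by \eqref{eq:nufacts}; the other $O(\log^CN)$ values of $x$ contribute $N^{o(1)}$ each to either sum, as $\tau(l)=l^{o(1)}$. Lemma~\ref{lem:sieve} with $\gamma_j=\gamma_0+Wn_j$ therefore gives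
\begin{equation}\label{eq:fixedshift}
\int\prod_{j=1}^J\nu(x+n_j)=1+O\Big(\sum_{i<j}\ \sum_{p>w,\ p\mid n_i-n_j}\frac1p\Big)+o(1).
\end{equation}
For coinciding shifts we use a crude bound. Write $\tau^{2J}=1*\phi$, where $\phi\ge0$ is multiplicative with $\phi(p^e)=(e+1)^{2J}-e^{2J}$; then $\sum_{l\le x}\tau(l)^{2J}\le x\prod_{p\le x}(1+\frac{4^J-1}p+O(p^{-2}))\ll x(\log x)^{4^J-1}$. By H\"older's inequality and \eqref{eq:nufacts}, for arbitrary shifts and $J\le J_*$,
\begin{equation}\label{eq:crude}
\int\prod_{j=1}^J\nu(x+n_j)\le\int\nu^J\ll\frac{\log^JN}{N'}\sum_{l\le2N}\tau(l)^{2J}\ll W(\log N)^{J+4^J-1}\ll(\log N)^{C_*-1}.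
\end{equation}

\subsection{Correlations averaged over polynomial shifts}
We must show that polynomial shifts rarely coincide and rarely agree modulo a large prime. Both follow from the Schwartz--Zippel bound.

\begin{lemma}\label{lem:SZ}
Let $\Phi$ be a nonzero polynomial of degree at most $D$ over a field, and let $y_1,\dots,y_n$ be independent random elements of the field, each taking every value with probability at most $\beta$. Then $\Pr(\Phi(y)=0)\le D\beta$.
\end{lemma}

\begin{proof}
Induct on $n$; a nonzero constant never vanishes. If $y_1^j$ is the highest power of $y_1$ in $\Phi$, its coefficient is a nonzero polynomial in $y_2,\dots,y_n$ of degree at most $D-j$, and vanishes with probability at most $(D-j)\beta$. When it does not vanish, at most $j$ values of $y_1$ are zeros, which has probability at most $j\beta$.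
\end{proof}

For $y_l$ uniform on intervals of length at least $H$ we may take $\beta=1/H$ over $\mathbb Q$, and $\beta=\frac1p+\frac1H$ after reduction modulo $p$.

\begin{lemma}[Polynomial forms estimate]\label{lem:forms}
Fix $n,D,C$. Let $J\le J_*$, and let $\Psi_1,\dots,\Psi_J\in\mathbb Z[y_1,\dots,y_n]$ have degree at most $D$ and coefficients at most $\log^CN$ in modulus. Suppose that for $i\ne j$ the polynomial $\Psi_i-\Psi_j$ has a nonzero coefficient with no prime factor larger than $w$. Let $y_l\in[H_l]$ with $H\le H_l\le\log^CN$. Then $\mathbb E_y\int\prod_j\nu(x+\Psi_j(y))=1+o(1)$, and for any signs $\epsilon_j\in\{1,-1\}$,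
\[
\mathbb E_y\int\prod_{j=1}^J(\nu+\epsilon_j)\big(x+\Psi_j(y)\big)=\prod_{j=1}^J(1+\epsilon_j)+o(1).
\]
The hypotheses hold for large $N$ if $\Psi_j=A_j^{[b]}$, where $b\le B$ and $A_1,\dots,A_J$ are fixed distinct integer polynomials vanishing at $0$.
\end{lemma}

\begin{proof}
Let $\Phi$ be one of the differences $\Psi_i-\Psi_j$. By Lemma~\ref{lem:SZ} over $\mathbb Q$, $\Pr(\Phi(y)=0)\le D/H$, so by \eqref{eq:crude} the points $y$ at which two shifts coincide contribute $O((\log N)^{C_*-1}/H)=O(1/\log N)$. This is the reason for the size of $H$. At the other points \eqref{eq:fixedshift} applies, and it remains to show that $\mathbb E_y1_{\Phi(y)\ne0}\sum_{p>w,\,p\mid\Phi(y)}1/p=o(1)$. A nonzero value $\Phi(y)$ has size $\log^{O(1)}N$, hence $O(\log\log N)$ prime factors, and those larger than $w^4$ contribute $O(w^{-4}\log\log N)=o(1)$. For $w<p\le w^4$ the reduction of $\Phi$ modulo $p$ is nonzero by hypothesis, so these primes contribute at most $\sum_{w<p\le w^4}\frac Dp(\frac1p+\frac1H)=O(\frac1w+\frac1H)$.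

For the second formula expand the product over subsets $S\subseteq[J]$; the term with $\nu$ at the positions in $S$ is $\prod_{j\notin S}\epsilon_j+o(1)$ by the first formula. Finally, $A_i^{[b]}-A_j^{[b]}=(A_i-A_j)^{[b]}$ has a coefficient $cb^nW^{n-1}$ with a fixed $c\ne0$, and this has no prime factor larger than $w$ once $w\ge\max(|c|,B)$.
\end{proof}

We shall apply the lemma after substituting sums of independent variables, such as $\lambda$, into distinct polynomials. If the variables are replaced by nonempty sums of new variables, with no new variable used twice, distinct polynomials stay distinct: set all summands but one in each sum equal to $0$.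

\section{The lower bound for the exponent}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
(i) Let $0<r\le R_0$ with $P_1(r),\dots,P_k(r)$ distinct. Write $a=Wn+\gamma$ with $\gamma\in[W]$, and put $\gamma_i=\gamma+P_i(r)$; these are distinct and of size $\log^{O(1)}N$. Pairs $(a,r)$ with some $a+P_i(r)\in[R]$ number at most $kRR_0$. In every other pair to be counted, each $Wn+\gamma_i$ is a prime in $(R,N]$; as $R>w$, it is coprime to $W$, and so is $\gamma_i$. Call $(r,\gamma)$ \emph{admissible} if all $\gamma_i$ are coprime to $W$. For admissible $(r,\gamma)$ the condition $1\le Wn+\gamma_1\le N$ places $n$ in $[N']$ with $\log^{O(1)}N$ exceptions, and each remaining $n$ has $\prod_i\nu_{\gamma_i}(n)=\theta^k$ by \eqref{eq:nufacts}. By Lemma~\ref{lem:sieve} with $J=k$, where only $\Sigma=O(1)$ is needed, there are $O(N'\theta^{-k})$ such $n$.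

Admissibility depends only on $r$ and $\gamma$ modulo $W$. By the Chinese remainder theorem the number of admissible classes is $\prod_{p\le w}A_p$, where $A_p$ counts the pairs $(\varrho,\beta)$ modulo $p$ with $\beta\not\equiv-P_i(\varrho)$ for all $i$. For $p$ larger than a constant every $P_i-P_j$ is nonzero modulo $p$, so the $k$ values $P_i(\varrho)$ are distinct modulo $p$ for all but $O(1)$ residues $\varrho$, and $A_p=p(p-k)+O(1)=p^2(1-\frac1p)^k(1+O(p^{-2}))$. For the remaining $p$ use $A_p\le p^2$. Thus $\prod_{p\le w}A_p\ll W^2(\varphi(W)/W)^k$. Since $W\le4^w\le e^{2w}\le R_0$, each class modulo $W$ contains at most $2R_0/W$ values $r\le R_0$; this is where the lower bound on $R_0$ is used. In total the number of pairs is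
\[
\ll\frac{R_0}W\cdot W^2\Big(\frac{\varphi(W)}W\Big)^k\cdot N'\Big(\frac W{\varphi(W)\log N}\Big)^k+RR_0+R_0W\log^{O(1)}N\ll\frac{R_0N}{\log^kN},
\]
with an implied constant that depends on the $P_i$ and $C$ but not on $R_0$.

(ii) Let $K$ be the constant in (i) for $C=k-1$, let $0<c\le1$ satisfy $Kc\le(1-\delta)/2$, and take $R_0=c\log^{k-1}N$, which lies in the range of (i) for large $N$. Delete from $\mathbb P_N$ the element $a+P_1(r)$ for every pair $(a,r)$ counted in (i). At most $KcN/\log N\le(1-\delta)|\mathbb P_N|$ primes are deleted, by the prime number theorem. A progression in the remaining set with $k$ distinct elements and $0<r<R_0$ would have been counted in (i), and its first element deleted.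
\end{proof}

\section{Box averages, test functions and the dense model}\label{sec:box}

\subsection{Box averages}
For finitely supported probability measures $\pi_1,\dots,\pi_n$ on $\mathbb Z$, $n\ge1$, and $F:X\to\mathbb R$ put
\[
\square(F;\pi_1,\dots,\pi_n)=\mathbb E\int\prod_{\omega\in\{0,1\}^n}F\Big(x+\sum_{j=1}^nz_j^{(\omega_j)}\Big),\qquad z_j^{(0)},z_j^{(1)}\sim\pi_j .
\]
This averages $F$ over the vertices of parallelepipeds whose $j$-th edge is a difference of two samples from $\pi_j$; we call the $\pi_j$ \emph{directions}, and their order is irrelevant. With the multiplicative derivative $\Delta_{z,z'}F(x)=F(x+z)F(x+z')$,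
\begin{equation}\label{eq:rec}
\square(F;\pi)=\int\big|\mathbb E_{z\sim\pi}F(x+z)\big|^2,\qquad\square(F;\pi_1,\dots,\pi_n)=\mathbb E_{z,z'\sim\pi_n}\square(\Delta_{z,z'}F;\pi_1,\dots,\pi_{n-1}).
\end{equation}
Iterating, a box average is an average of box averages, in any nonempty subset of the directions, of iterated derivatives of $F$ in the other directions. In particular box averages are nonnegative, and they are at most $1$ for $1$-bounded $F$, whose derivatives are again $1$-bounded.

All our unweighted uses of Cauchy--Schwarz at the linear level are instances of one lemma. Each bounded factor may depend on all variables, provided it sees one of them only through a shift of $x$.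

\begin{lemma}\label{lem:CS}
Let $v_1,\dots,v_n$ be independent random variables with finitely many values, $n\ge1$, let $\ell_j(v_j)\in\mathbb Z$, and let $\pi_j$ be the law of $-\ell_j(v_j)$. Let $F:X\to\mathbb R$ be arbitrary and let $G_j\big(x;(v_i)_{i\ne j}\big)$ be $1$-bounded. Then
\[
\Big|\mathbb E_v\int F(x)\prod_{j=1}^nG_j\big(x+\ell_j(v_j);(v_i)_{i\ne j}\big)\Big|^{2^n}\le\square(F;\pi_1,\dots,\pi_n).
\]
\end{lemma}

\begin{proof}
Substitute $x\to x-\ell_n(v_n)$, so that the $n$-th factor no longer depends on $v_n$. Cauchy--Schwarz in $(x,v_1,\dots,v_{n-1})$ bounds the square of the average by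
\[
\mathbb E_{v_n,v_n'}\ \mathbb E_{v_1,\dots,v_{n-1}}\int F\big(x-\ell_n(v_n)\big)F\big(x-\ell_n(v_n')\big)\prod_{j<n}G_j',
\]
where $G_j'$ is the product of the two values of $G_j$ at $x+\ell_j(v_j)-\ell_n(v_n)$ and $x+\ell_j(v_j)-\ell_n(v_n')$. For $n=1$ this is $\square(F;\pi_1)$. For $n\ge2$ and fixed $v_n,v_n'$, the factor $G_j'$ is a $1$-bounded function of $x+\ell_j(v_j)$ and $(v_i)_{i<n,\,i\ne j}$. Raise to the power $2^{n-1}$, use Jensen in $(v_n,v_n')$, the induction hypothesis for the derivative of $F$, and \eqref{eq:rec}.
\end{proof}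

\subsection{Test functions}
For an integer $E\ge1$ put $q=W^E$, let $V$ be the law of $qn$ with $n\in[H]$, and write $V^j$ for $j$ copies of the direction $V$. Let $\mathcal T=\mathcal T_E$ be the set of all functions
\[
T(x)=\mathbb E_{n\in[H]^s}\prod_{j=1}^sF_j\big(x-q(n_1+\dots+n_s),\,n_{\hat\jmath}\big),\qquad|F_j|\le1,\quad n_{\hat\jmath}=(n_i)_{i\ne j}.
\]
Its elements are $1$-bounded. The set $\mathcal T$ contains $0$ and $1$, is symmetric (replace $F_1$ by $-F_1$), is invariant under translations of $x$, and is compact, as a continuous image of a cube. It contains the analogous functions with $s_0\le s$ variables: given $F_1,\dots,F_{s_0}$, use $F_j(y+q(n_{s_0+1}+\dots+n_s),\cdot)$ for $j\le s_0$, which is allowed since $n_{s_0+1},\dots,n_s$ occur in $n_{\hat\jmath}$, and $F_j=1$ for $j>s_0$. The $F_j$ are allowed to depend freely on $n_{\hat\jmath}$ because this makes the class closed under products.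

\begin{lemma}\label{lem:test}
\begin{enumerate}
\item[(i)] If $T,T'\in\mathcal T$ then $TT'\in2^s\operatorname{conv}(\mathcal T)$. Hence a product of $j\ge1$ elements of $\operatorname{conv}(\mathcal T)$ lies in $2^{s(j-1)}\operatorname{conv}(\mathcal T)$.
\item[(ii)] $\sup_{T\in\mathcal T}|\langle\nu-1,T\rangle|=o(1)$.
\item[(iii)] If $F$ is $1$-bounded and $1\le s_0\le s$, there is $T\in\mathcal T$ with $\langle F,T\rangle\ge\square(F;V^{s_0})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) In the double average over $n,n'\in[H]^s$ write $n'=n+z$ with $z\in(-H,H)^s$. With $y=x-q\sum_in_i$,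
\[
TT'(x)=\sum_zH^{-s}\,\mathbb E_n\prod_{i=1}^s1_{n_i+z_i\in[H]}\prod_{j=1}^sF_j(y,n_{\hat\jmath})\,F_j'\Big(y-q\sum_iz_i,\ (n+z)_{\hat\jmath}\Big),
\]
with $F_j'=0$ where it is undefined. For fixed $z$ the $j$-th factor is a function of $y$ and $n_{\hat\jmath}$, and the $i$-th indicator can be absorbed in a factor with $j\ne i$, which exists because $s\ge2$. So $TT'=2^s\sum_z(2H)^{-s}T_z$ with $T_z\in\mathcal T$ and fewer than $(2H)^s$ terms; since $0\in\mathcal T$, the sum is a convex combination. The second claim follows by bilinearity and induction.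

(ii) Lemma~\ref{lem:CS} with $v_j=n_j$, $\ell_j=-qn_j$ gives $|\langle\nu-1,T\rangle|^{2^s}\le\square(\nu-1;V^s)$. This is an average of $2^s\le J_*$ factors $\nu-1$ at the shifts $q\sum_jn_j^{(\omega_j)}$, whose differences have a coefficient $\pm W^E$. By Lemma~\ref{lem:forms} it is $o(1)$.

(iii) Write $n=n^{(0)}$ and $n'=n^{(1)}$, and substitute $x\to y=x-q\sum_jn_j$. Then
\[
\square(F;V^{s_0})=\mathbb E_{n'}\int F(x)\ \mathbb E_n\prod_{\omega\ne0}F\Big(y+q\sum_jn_j^{(\omega_j)}\Big).
\]
Fix $n'$ at which the integral is at least its average. The factor $\omega$ depends only on $y$ and on the $n_j$ with $\omega_j=0$, so it can be put into $F_j$ for the least $j$ with $\omega_j=1$.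
\end{proof}

\subsection{The dense model}

\begin{lemma}\label{lem:dense}
Let $\varepsilon>0$ and $0\le f\le\nu$. For $N$ large there is $g:X\to[0,1]$ with $|\langle f-g,T\rangle|\le\varepsilon$ for all $T\in\mathcal T$.
\end{lemma}

\begin{proof}
We use the separation theorem in $\mathbb R^X$: if $f$ lies outside a closed convex set $\mathcal K$, there is $\phi$ with $\langle f,\phi\rangle>\sup_{v\in\mathcal K}\langle v,\phi\rangle$. Let $\mathcal K_1$ be the set of functions $X\to[0,1]$ and $\mathcal K_2=\{v:|\langle v,T\rangle|\le\varepsilon\text{ for all }T\in\mathcal T\}$. The sum $\mathcal K_1+\mathcal K_2$ of a compact and a closed convex set is closed and convex. If the lemma fails, $f\notin\mathcal K_1+\mathcal K_2$, and since $\sup_{g\in\mathcal K_1}\langle g,\phi\rangle=\int\phi_+$ with $\phi_+=\max(\phi,0)$, there is $\phi$ with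
\begin{equation}\label{eq:sep}
\langle f,\phi\rangle>\int\phi_++S,\qquad S=\sup_{v\in\mathcal K_2}\langle v,\phi\rangle\in[0,\infty).
\end{equation}
We claim that $S\le\rho\varepsilon$ with $\rho>0$ implies $\phi\in\rho\operatorname{conv}(\mathcal T)$; this is the bipolar theorem. Otherwise separation from the compact symmetric set $\rho\operatorname{conv}(\mathcal T)$ gives $v$ with $\langle v,\phi\rangle>\rho\max_T|\langle v,T\rangle|$. If the maximum is positive, scale it to $\varepsilon$ and get $S>\rho\varepsilon$; if it is zero, all multiples of $v$ lie in $\mathcal K_2$ and $S=\infty$. Consequently $S\ne0$, for otherwise $|\phi|\le\rho$ for all $\rho>0$, and $\phi=0$ violates \eqref{eq:sep}. Scale $\phi$ so that $S=\varepsilon$. Then $\phi\in\operatorname{conv}(\mathcal T)$ and $|\phi|\le1$.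

By the Weierstrass theorem there is a polynomial $p$, depending only on $\varepsilon$, with $|p(y)-\max(y,0)|\le\varepsilon/4$ on $[-1,1]$. By Lemma~\ref{lem:test}(i), (ii) and $1\in\mathcal T$ we have $\langle\nu-1,\phi^j\rangle=o(1)$ for each fixed $j\ge0$, so $\langle\nu-1,p(\phi)\rangle=o(1)$. Using $0\le f\le\nu$ and $\int\nu=1+o(1)$,
\[
\langle f,\phi\rangle\le\langle\nu,\phi_+\rangle\le\langle\nu,p(\phi)\rangle+\frac\varepsilon4\int\nu\le\int p(\phi)+\frac\varepsilon4+o(1)\le\int\phi_++\frac\varepsilon2+o(1),
\]
which contradicts \eqref{eq:sep} for large $N$.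
\end{proof}

The degree of $p$ depends on $\varepsilon$, but it enters only through the constants $2^{s(j-1)}$, which multiply a quantity that is $o(1)$. The accuracy $\varepsilon$ affects how large $N$ must be, and not the number of factors $\nu$.

\section{Polynomial exhaustion and densification}\label{sec:dens}

\subsection{Lowering degrees}
Step~1 of Section~\ref{ss:squares} lowered the degree of one polynomial. With several polynomials each Cauchy--Schwarz step doubles their number, and one needs a quantity that decreases. We consider polynomials in $\mathbb Z[\alpha,y]$, where $y$ is one variable or a pair of variables and $\alpha$ is a vector of parameters. \emph{Degree}, \emph{constant} and \emph{leading form} refer to $y$: the leading form of a polynomial of degree $e\ge1$ is its homogeneous part of degree $e$ in $y$, with coefficients in $\mathbb Z[\alpha]$. Let $h,h'$ be new variables of the same dimension as $y$; after a shift they are counted among the parameters. For $A,A_1,A_2\in\mathbb Z[\alpha,y]$: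
\begin{itemize}
\item[(S1)] if $A$ is non-constant, $A(\alpha,y+h)$ has the same degree and leading form as $A$;
\item[(S2)] if $A_1-A_2$ is non-constant, then so are $A_1(\alpha,y+h)-A_2(\alpha,y+h)$ and $A_1(\alpha,y+h)-A_2(\alpha,y+h')$;
\item[(S3)] if $A_1$ is non-constant, then $A_1(\alpha,y+h)\ne A_2(\alpha,y+h')$.
\end{itemize}
Here (S1) is the binomial expansion. The first difference in (S2) is covered by (S1), and if the second were constant it would remain so after setting $h'=h$. For (S3) set $y=0$: the right side does not involve $h$, while $A_1(\alpha,h)$ does.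

The \emph{weight} of a finite family $\mathcal F$ of non-constant polynomials of degree at most $D$ is $(w_D,\dots,w_1)$, where $w_e$ is the number of distinct leading forms among the members of degree $e$.

\begin{lemma}\label{lem:weight}
Let $\mathcal F\neq\emptyset$ be such a family, let $Q_0\in\mathcal F$ have minimal degree, and let $\mathcal F'$ consist of $(Q-Q_0)(\alpha,y+h)$ and $(Q-Q_0)(\alpha,y+h')$ for those $Q\in\mathcal F$ with $Q-Q_0$ non-constant. Then $\mathcal F'$ is a family of non-constant polynomials of degree at most $D$ with lexicographically smaller weight. Hence the operation $\mathcal F\mapsto\mathcal F'$ can be repeated only finitely often.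
\end{lemma}

\begin{proof}
By (S1) the shifts do not change the weight, so we compare $\mathcal F$ with $\mathcal F-Q_0$. Let $e_0=\deg Q_0$. Members of degree $e>e_0$ keep their degree and leading form, and members of degree $e_0$ cannot rise, so $w_e$ is unchanged for $e>e_0$. There are no members of degree below $e_0$. A member of degree $e_0$ with the leading form of $Q_0$ drops in degree; one with another leading form stays in degree $e_0$, and its leading form decreases by that of $Q_0$, which is an injective operation. So $w_{e_0}$ drops by one. The lexicographic order on $\mathbb Z_{\ge0}^D$ is a well-order.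
\end{proof}

\subsection{The weighted scheme}\label{ss:relscheme}
For $i\in[k]$ and functions $f_j$, $j\ne i$, define the dual function
\[
\mathcal D_i(x)=\mathbb E_\lambda\prod_{j\ne i}f_j\big(x+(P_j-P_i)^{[b]}(\lambda)\big),\qquad\text{so that}\quad\Lambda_b(f_1,\dots,f_k)=\langle f_i,\mathcal D_i\rangle .
\]
We want $\langle\nu-1,\mathcal D_i^2\rangle=o(1)$ when $|f_j|\le\nu+1$. The unknown functions $f_j$ are removed by Cauchy--Schwarz, but they are unbounded, so each removal leaves the weight $\nu+1$ behind, and these weights are doubled in later steps. At the end only the functions $\nu\pm1$ remain, and Lemma~\ref{lem:forms} applies provided their arguments are pairwise distinct. The scheme keeps track of this.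

Fix $i$ and let $\mathbf y=(y_1,y_2)$. A \emph{stage} consists of two finite sets of polynomials in $\mathbb Z[\alpha,\mathbf y]$ vanishing at the origin, called nodes: a set $\mathcal K$ of \emph{known} nodes, each with a sign $\epsilon_K$, and a set $\mathcal A$ of \emph{active} nodes, each with a label $j(Q)\ne i$. The invariants are:
\begin{itemize}
\item[(I1)] all nodes are pairwise distinct, and all active nodes are non-constant;
\item[(I2)] $K-Q$ is non-constant for $K\in\mathcal K$, $Q\in\mathcal A$;
\item[(I3)] some known node has sign $-1$.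
\end{itemize}
The initial stage has no parameters, $\mathcal K=\{0\}$ with sign $-1$, and the active nodes $(P_j-P_i)(y_1)$, $(P_j-P_i)(y_2)$ with label $j$, for $j\ne i$. The invariants hold because the $P_j-P_i$ are distinct and non-constant.

\emph{Step.} If $\mathcal A\ne\emptyset$, choose $Q_0\in\mathcal A$ of minimal degree (ties are broken by a fixed rule) and subtract $Q_0$ from all nodes. Let $\mathcal A_0\ni0$ be the set of active nodes that are now constant and $\mathcal A_1$ the set of the others. The new stage has parameters $(\alpha,\mathbf h,\mathbf h')$. Its known nodes are the elements of $\mathcal A_0$, with sign $+1$, and $K(\alpha,\mathbf y+\mathbf h)$, $K(\alpha,\mathbf y+\mathbf h')$ with the sign of $K$. Its active nodes are $Q(\alpha,\mathbf y+\mathbf h)$, $Q(\alpha,\mathbf y+\mathbf h')$ for $Q\in\mathcal A_1$, with the label of $Q$.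

The invariants persist. Subtraction of $Q_0$ does not change differences of nodes, and by (I2) it makes every known node non-constant. So all doubled nodes are non-constant by (S1), hence distinct from the elements of $\mathcal A_0$. Two doubled nodes with different shifts are distinct by (S3), and two with the same shift come from distinct nodes. This gives (I1). For (I2), a constant minus a non-constant node is non-constant, and pairs of doubled nodes are covered by (S2). (I3) holds because signs are inherited. The active nodes evolve by the operation of Lemma~\ref{lem:weight}, so after finitely many steps $\mathcal A=\emptyset$. The number of steps is at most $t$, and the number of nodes at each stage at most $J_*$, by the definition of these constants.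

\begin{example}\label{ex:relPET}
Let $P_1=0$, $P_2=r^2$, $i=1$. The active nodes are $y_1^2,y_2^2$, of weight $(2,0)$. Subtracting $y_1^2$ leaves two shifts of $y_2^2-y_1^2$, of weight $(1,0)$, and $1+2=3$ known nodes. Subtracting one of them leaves two shifts of a polynomial with leading form $2(h_2'-h_2)y_2-2(h_1'-h_1)y_1$, of weight $(0,1)$, and $1+6=7$ known nodes. These two shifts differ by a constant, so the third step removes both and ends with $2+14=16$ known nodes.
\end{example}

\begin{lemma}\label{lem:relPET}
If $b\le B$ and $|f_j|\le\nu+1$ for $j\ne i$, then $\langle\nu-1,\mathcal D_i^2\rangle=o(1)$.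
\end{lemma}

\begin{proof}
Let $\lambda_1,\lambda_2$ be independent copies of $\lambda$, and write $(\lambda_1,\lambda_2)=\mathbf h_1+\dots+\mathbf h_t+\mathbf m$, with $\mathbf h_l\in[H]^2$ and $\mathbf m$ the pair of sums of the long variables. To the stage reached after $l$ steps attach the number
\[
\mathcal S_l=\mathbb E_\alpha\mathbb E_{\mathbf y}\int\prod_{K\in\mathcal K}(\nu+\epsilon_K)\big(x+K^{[b]}(\alpha,\mathbf y)\big)\prod_{Q\in\mathcal A}f_{j(Q)}\big(x+Q^{[b]}(\alpha,\mathbf y)\big),
\]
with $\alpha\in[H]^{4l}$ and $\mathbf y=\mathbf h_{l+1}+\dots+\mathbf h_t+\mathbf m$. Then $\mathcal S_0=\langle\nu-1,\mathcal D_i^2\rangle$. We show $|\mathcal S_l|^2\ll\mathcal S_{l+1}$. The translation $x\to x-Q_0^{[b]}(\alpha,\mathbf y)$ subtracts $Q_0$ from all nodes. Write the variable of stage $l$ as $\mathbf y+\mathbf h$, where $\mathbf h=\mathbf h_{l+1}$ and $\mathbf y$ is now the variable of stage $l+1$. Then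
\[
\mathcal S_l=\mathbb E_{\alpha,\mathbf y}\int G_\alpha(x)\,\mathbb E_{\mathbf h}Z(x,\alpha,\mathbf y+\mathbf h),\qquad|G_\alpha|\le\Gamma_\alpha:=\prod_{Q\in\mathcal A_0}(\nu+1)\big(x+Q^{[b]}(\alpha)\big),
\]
where $G_\alpha$ collects the factors at nodes in $\mathcal A_0$ and $Z$ all others. By Cauchy--Schwarz with weight $\Gamma_\alpha$,
\[
|\mathcal S_l|^2\le\Big(\mathbb E_\alpha\int\Gamma_\alpha\Big)\Big(\mathbb E_{\alpha,\mathbf y}\int\Gamma_\alpha\,|\mathbb E_{\mathbf h}Z|^2\Big).
\]
The first factor is $2^{|\mathcal A_0|}+o(1)$ by Lemma~\ref{lem:forms}, since the nodes in $\mathcal A_0$ are distinct, and the second is $\mathcal S_{l+1}$. At the last stage only known nodes occur. They are distinct by (I1), also as polynomials in the underlying independent variables because $\mathbf y$ still contains $\mathbf m$, and one sign is $-1$. By Lemma~\ref{lem:forms} the last $\mathcal S_l$ is $o(1)$, and hence so is $\mathcal S_0$.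
\end{proof}

Invariant (I2) guarantees that the factor $\nu-1$, which produces the cancellation, is never among the factors that Cauchy--Schwarz replaces by their majorant.

\subsection{Densification}

\begin{lemma}\label{lem:densify}
Let $b\le B$ and $|f_j|\le\nu+1$ for all $j$, and let $\beta_i=2^{-k}\mathcal D_i1_{|\mathcal D_i|\le2^k}$, which is $1$-bounded. Then $\|\mathcal D_i-2^k\beta_i\|_2=o(1)$. If $|\Lambda_b(f_1,\dots,f_k)|\ge\varepsilon$ and $N$ is large, then replacing $f_i$ by $\beta_i$ gives $|\Lambda_b(f_1,\dots,\beta_i,\dots,f_k)|\ge2^{-k-3}\varepsilon^2$.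
\end{lemma}

\begin{proof}
Let $\Gamma(x)=\mathbb E_\lambda\prod_{j\ne i}(\nu+1)(x+(P_j-P_i)^{[b]}(\lambda))$, so $|\mathcal D_i|\le\Gamma$. Lemma~\ref{lem:forms}, with $k-1$ and with $2(k-1)\le J_*$ distinct shifts, gives $\int\Gamma=2^{k-1}+o(1)$ and $\int\Gamma^2=4^{k-1}+o(1)$, so $\|\Gamma-2^{k-1}\|_2=o(1)$. Where $\Gamma>2^k$ we have $\Gamma\le2(\Gamma-2^{k-1})$, hence
\[
|\mathcal D_i-2^k\beta_i|=|\mathcal D_i|1_{|\mathcal D_i|>2^k}\le\Gamma1_{\Gamma>2^k}\le2|\Gamma-2^{k-1}|,
\]
which proves the first claim. By Cauchy--Schwarz and Lemma~\ref{lem:relPET},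
\[
\varepsilon^2\le\langle\nu+1,|\mathcal D_i|\rangle^2\le\int(\nu+1)\cdot\langle\nu+1,\mathcal D_i^2\rangle=(2+o(1))\Big(2\int\mathcal D_i^2+o(1)\Big),
\]
so $\int\mathcal D_i^2\ge\varepsilon^2/4-o(1)$. Therefore
\[
\Lambda_b(f_1,\dots,\beta_i,\dots,f_k)=\langle\beta_i,\mathcal D_i\rangle=2^{-k}\Big(\int\mathcal D_i^2-\|\mathcal D_i-2^k\beta_i\|_2^2\Big)\ge2^{-k-2}\varepsilon^2-o(1).\qedhere
\]
\end{proof}

\section{Bounded functions: linearization and concatenation}\label{sec:bdd}

The goal of this section is Proposition~\ref{prop:concat}: if $\Lambda_b$ of $1$-bounded functions is large, each of the functions correlates with an element of $\mathcal T$. We follow the three steps of Section~\ref{ss:squares}.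

\subsection{The unweighted scheme}\label{ss:bddscheme}
Now no weights arise, but we want information on one particular function $F_i$, so one copy of it must survive all steps. Fix $i$ and let $y$ be one variable. A \emph{stage} consists of a distinguished node $Q_*$ and a nonempty finite list $\mathcal A$ of labeled nodes (repetitions allowed), all in $\mathbb Z[\alpha,y]$ and vanishing at the origin, such that
\begin{itemize}
\item[(J1)] $Q_*-Q$ is non-constant for all $Q\in\mathcal A$.
\end{itemize}
Initially $Q_*=P_i(y)$ and $\mathcal A$ consists of the $P_j(y)$, $j\ne i$, with label $j$. Let $e=\max_{Q\in\mathcal A}\deg(Q_*-Q)$. \emph{Stop} if $e=1$. If $e\ge2$, choose among the $Q\in\mathcal A$ with $\deg(Q_*-Q)=e$ a node $Q_0$ of minimal degree (ties are broken by a fixed rule). The new stage has parameters $(\alpha,h,h')$ and distinguished node $(Q_*-Q_0)(\alpha,y+h)$. Its list consists of $(Q_*-Q_0)(\alpha,y+h')$ with label $i$, and $(Q-Q_0)(\alpha,y+h)$, $(Q-Q_0)(\alpha,y+h')$ with the label of $Q$, for those $Q\in\mathcal A$ with $Q-Q_0$ non-constant.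

(J1) persists. For the copies of $Q\in\mathcal A$ this is (S2). If $A=Q_*-Q_0$ has leading term $c(\alpha)y^e$, then $A(\alpha,y+h)-A(\alpha,y+h')$ has leading term $e\,c(\alpha)(h-h')y^{e-1}$, which is non-constant because $e\ge2$. This is why we stop at $e=1$. Moreover, after every step
\begin{itemize}
\item[(J2)] all nodes are non-constant, and the distinguished node has maximal degree,
\end{itemize}
since the new distinguished node has degree $e$ and $\deg(Q-Q_0)\le\max(\deg(Q-Q_*),\deg(Q_*-Q_0))=e$.

The scheme terminates. Consider a stage satisfying (J2), with $D=\deg Q_*$. If some node has degree below $D$, then every such node $Q$ has $\deg(Q_*-Q)=D=e$, so $Q_0$ has minimal degree among all nodes. If all nodes have degree $D$, the same holds trivially. So from the second step on, $\mathcal A\cup\{Q_*\}$ evolves by the operation of Lemma~\ref{lem:weight}. Let $t_i\le t$ be the number of steps and $Q_1,\dots,Q_d$, $d=d_i\ge1$, the final list. Then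
\[
Q_*-Q_j=u_j(\alpha)\,y+c_j(\alpha),\qquad0\ne u_j\in\mathbb Z[\alpha],\quad c_j(0)=0,
\]
where $\alpha$ consists of $2t_i$ variables. The $u_j$ are the \emph{slopes}. Applying $[b]$ gives $(Q_*-Q_j)^{[b]}=U_j(\alpha)y+c_j^{[b]}(\alpha)$ with
\begin{equation}\label{eq:U}
U_j(\alpha)=b\,u_j(bW\alpha).
\end{equation}
For arithmetic progressions there is no step, $d=k-1$, and the slopes are the constants $i-j$. For $P_1=0$, $P_2=r^2$, $i=2$ there is one step, $d=1$, $u_1=2(h-h')$ and $U_1=2b^2W(h-h')$.

\begin{lemma}\label{lem:PET}
For all $b\ge1$ and all $1$-bounded $F_1,\dots,F_k$,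
\[
|\Lambda_b(F_1,\dots,F_k)|^{2^{t_i+d}}\le\mathbb E_{\alpha\in[H]^{2t_i}}\ \square(F_i;\pi_1^\alpha,\dots,\pi_d^\alpha),
\]
where $\pi_j^\alpha$ is the law of $U_j(\alpha)(m_1+\dots+m_d)$ with $m_l\in[M]$.
\end{lemma}

\begin{proof}
To the stage after $l$ steps attach
\[
\mathcal S_l=\mathbb E_\alpha\mathbb E_y\int F_i\big(x+Q_*^{[b]}(\alpha,y)\big)\prod_{Q\in\mathcal A}F_{j(Q)}\big(x+Q^{[b]}(\alpha,y)\big),
\]
with $\alpha\in[H]^{2l}$ and $y=h_{l+1}+\dots+h_t+m_1+\dots+m_{t'}$. Then $\mathcal S_0=\Lambda_b(F_1,\dots,F_k)$. Translate by $Q_0^{[b]}$ and write the variable as $y+h$ with $h=h_{l+1}$. The factors at nodes that have become constant form a $1$-bounded function of $(x,\alpha)$, and Cauchy--Schwarz in $(x,\alpha,y)$ gives $|\mathcal S_l|^2\le\mathcal S_{l+1}$. At the last stage translate by $Q_*^{[b]}$: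
\[
\mathcal S_{t_i}=\mathbb E_\alpha\mathbb E_y\int F_i(x)\prod_{j=1}^dF_{j(Q_j)}\big(x-U_j(\alpha)y-c_j^{[b]}(\alpha)\big).
\]
Since $t'\ge d^2$, we can name $d^2$ of the long variables $m_{j,l}$, $j,l\le d$. Fix $\alpha$ and the other variables, and apply Lemma~\ref{lem:CS} with $v_j=(m_{j,1},\dots,m_{j,d})$ and $\ell_j=-U_j(\alpha)\sum_lm_{j,l}$. Jensen's inequality finishes the proof.
\end{proof}

Each direction carries $d$ long variables because the concatenation pairs a given direction with up to $d$ others, using a separate variable for each.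

\subsection{Two random slopes are almost coprime}
For primes $p\le w$ we cannot hope for coprimality, since a slope $U_j$ may be a multiple of $W$, as in the example above. We show instead that high powers of small primes rarely divide $U_j(\alpha)$.

\begin{lemma}\label{lem:val}
Let $p$ be prime, $n,D,e\ge1$ and $p^e\le H$. Let $\Phi\in\mathbb Z[\alpha_1,\dots,\alpha_n]$ have degree at most $D$ and some coefficient not divisible by $p$. Then $\Pr_{\alpha\in[H]^n}\big(p^{nDe}\mid\Phi(\alpha)\big)\le2nDp^{-e}$.
\end{lemma}

\begin{proof}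
Let $v_p$ denote the $p$-adic valuation, and let $n=1$. Suppose $x_0,\dots,x_D$ are pairwise incongruent modulo $p^e$ and $p^{De}\mid\Phi(x_i)$ for all $i$. In the interpolation formula $\Phi(Y)=\sum_i\Phi(x_i)\prod_{j\ne i}\frac{Y-x_j}{x_i-x_j}$ the denominators have valuation at most $D(e-1)$, so all coefficients of $\Phi$ have valuation at least $D\ge1$, a contradiction. Hence the bad $x$ lie in at most $D$ classes modulo $p^e$, each of density at most $p^{-e}+H^{-1}\le2p^{-e}$ in $[H]$. For $n\ge2$ write $\Phi=\sum_j\Phi_j(\alpha')\alpha_1^j$ with $\alpha'=(\alpha_2,\dots,\alpha_n)$, and pick $j$ with $\Phi_j\not\equiv0\pmod p$. By induction $p^{(n-1)De}\mid\Phi_j(\alpha')$ with probability at most $2(n-1)Dp^{-e}$. For other $\alpha'$ the smallest valuation $v$ of a coefficient of $\Phi(\cdot,\alpha')$ is less than $(n-1)De$. If $p^{nDe}\mid\Phi(\alpha)$ then $p^{De}$ divides the value of $p^{-v}\Phi(\cdot,\alpha')$ at $\alpha_1$, which by the case $n=1$ has probability at most $2Dp^{-e}$.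
\end{proof}

\begin{lemma}\label{lem:gcd}
Let $B\ge1$ and $\varepsilon'>0$. There is $E_0(\varepsilon',B)$ such that for $E\ge E_0$, $N$ large, $b\le B$, every $i$, and $\alpha,\tilde\alpha\in[H]^{2t_i}$ independent, the following holds with probability at least $1-\varepsilon'$: for all $j,j'\le d$, $U_j(\alpha)U_{j'}(\tilde\alpha)\ne0$ and $\gcd(U_j(\alpha),U_{j'}(\tilde\alpha))$ divides $W^E$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:SZ}, $U_j(\alpha)=0$ with probability $O(1/H)$. If $c\ne0$ is the coefficient in $u_j$ of a monomial of degree $l\le D_*$, the corresponding coefficient of $U_j$ is $cb^{l+1}W^l$.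

\emph{Primes $p>w$.} For large $N$ they do not divide this coefficient, so $\Pr(p\mid U_j(\alpha))\le D_*(\frac1p+\frac1H)$ by Lemma~\ref{lem:SZ}. By independence, some $p$ with $w<p\le H$ divides both $U_j(\alpha)$ and $U_{j'}(\tilde\alpha)$ with probability at most $\sum_{p>w}(2D_*/p)^2=o(1)$. A nonzero value $U_j(\alpha)$ has size $H^{O(1)}$, hence $O(1)$ prime factors larger than $H$, and each of them divides $U_{j'}(\tilde\alpha)$ with probability $O(1/H)$.

\emph{Primes $p\le w$.} Since $v_p(W)=1$ and $b\le B$, the coefficient $cb^{l+1}W^l$ has valuation at most a constant $C_1=C_1(B)$ for every $p$. Let $n=2t_i$. If $n=0$, then $U_j$ is this coefficient and $v_p(U_j)\le C_1$. If $n\ge1$, let $e\ge2$ be fixed, so that $w^e\le H$ for large $N$, and apply Lemma~\ref{lem:val} to $U_j$ divided by the largest power of $p$ dividing all its coefficients: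
\[
\Pr\big(\exists\,p\le w:\ v_p(U_j(\alpha))\ge C_1+nD_*e\big)\le2nD_*\sum_pp^{-e}\le2nD_*2^{2-e}.
\]
Choose $e$ so that $d$ times this bound is at most $\varepsilon'/2$ for every $i$, and let $E_0=C_1+2tD_*e$. Outside exceptional events of total probability $\varepsilon'/2+o(1)$, each greatest common divisor has no prime factor above $w$ and valuation at most $E_0$ at each $p\le w$, so it divides $W^{E}$ for $E\ge E_0$.
\end{proof}

\subsection{Two slopes fill a progression}

\begin{lemma}\label{lem:fill}
Let $U,\tilde U$ be nonzero integers with $|U|,|\tilde U|\le M$ and $\gcd(U,\tilde U)\mid q$, and let $\sigma$ be the law of $\tilde U\tilde m-Um$ with $m,\tilde m\in[M]$. For every $1$-bounded $G$ and every list $\Pi$ of further directions, possibly empty,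
\[
\square(G;\Pi,\sigma)^4\le10^4\Big(\square(G;\Pi,V,V)+\frac{4qH}M\Big).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:rec} and Jensen, applied to the derivatives of $G$ in the directions $\Pi$, we may assume that $\Pi$ is empty.

\emph{The law $\sigma$ is dominated by a uniform law.} Let $\kappa=\gcd(U,\tilde U)$, $A=|U|/\kappa$, $\tilde A=|\tilde U|/\kappa$ and $A^*=\max(A,\tilde A)\le M$. As $A,\tilde A$ are coprime, two pairs $(m,\tilde m)$ with the same value of $\tilde U\tilde m-Um$ differ by a multiple of $(\tilde A,\pm A)$, so each value is taken by at most $M/A^*+1\le2M/A^*$ of the $M^2$ pairs. All values lie in $\kappa I$ with $I=\{n\in\mathbb Z:|n|\le2MA^*\}$, and $M\le|I|\le5MA^*$. If $\bar\sigma$ is the uniform law on $\kappa I$, then $\sigma=\rho\bar\sigma$ with $0\le\rho\le\frac2{MA^*}\cdot5MA^*=10$.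

\emph{Removing the density.} With $Z(x)=\mathbb E_{z'\sim\sigma}G(x+z')$,
\[
\square(G;\sigma)=\mathbb E_{z\sim\sigma}\int G(x)Z(x-z)=10\,\mathbb E_{z\sim\bar\sigma}\int G(x)\,Z(x-z)\,\frac{\rho(z)}{10}.
\]
The factor $\rho(z)$ depends on $z$ but not through a shift of $x$, so it needs a variable of its own. Introduce a dummy variable $v\sim V$ and apply Lemma~\ref{lem:CS} with $v_1=z$, $\ell_1=-z$, $G_1=Z$, and $v_2=v$, $\ell_2=-v$, $G_2=\rho(z)/10$. This gives $\square(G;\sigma)^4\le10^4\,\square(G;\bar\sigma,V)$.

\emph{Passing to the short scale.} Since $\kappa\mid q$, adding $qn$ with $n\in[H]$ shifts $I$ by an integer of size at most $qH$, so $\|\bar\sigma-\bar\sigma*V\|_{\ell^1}\le2qH/|I|\le2qH/M$. For $1$-bounded $G'$, replacing $\bar\sigma$ by $\bar\sigma*V$ changes $|\mathbb E_zG'(x+z)|^2$ by at most $4qH/M$, and by Jensen in $z$ and translation invariance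
\[
\int\big|\mathbb E_{z\sim\bar\sigma}\mathbb E_{v\sim V}G'(x+z+v)\big|^2\le\int\big|\mathbb E_{v\sim V}G'(x+v)\big|^2 .
\]
So $\square(G';\bar\sigma)\le\square(G';V)+4qH/M$. Average this over $G'=\Delta_{v,v'}G$ with $v,v'\sim V$ and use \eqref{eq:rec}.
\end{proof}

The hypothesis $L\ge L_0$ is used here. By \eqref{eq:U} and \eqref{eq:MH}, for large $N$, $b\le B$ and all $\alpha$,
\begin{equation}\label{eq:sizes}
|U_j(\alpha)|\ll B(BWH)^{D_*}\quad\text{gives}\quad|U_j(\alpha)|\le H^{D_*+1}\le M,\qquad\text{and}\qquad qH/M\le q/H=o(1).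
\end{equation}

\subsection{Concatenation}

\begin{proposition}\label{prop:concat}
There is $C_0$ depending only on the $P_j$ such that for all $\varepsilon\in(0,1)$ and $B\ge1$ there is $E_1(\varepsilon,B)$ with the following property. If $E\ge E_1(\varepsilon,B)$, $N$ is large, $b\le B$, the $F_j$ are $1$-bounded and $|\Lambda_b(F_1,\dots,F_k)|\ge\varepsilon$, then for every $i$ there is $T\in\mathcal T_E$ with $|\langle F_i,T\rangle|\ge\varepsilon^{C_0}/C_0$.
\end{proposition}

\begin{proof}
Fix $i$ and use the notation of Lemma~\ref{lem:PET}. Let $\varepsilon'>0$ be chosen below, let $E\ge E_0(\varepsilon',B)$, and call $(\alpha,\tilde\alpha)$ \emph{good} if the conclusion of Lemma~\ref{lem:gcd} holds. All $d$ directions depend on $\alpha$, and we remove them one at a time.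

\medskip\noindent\textbf{Claim.} \emph{There is $C_2$ depending only on $d$ such that for every $1$-bounded $G$ and every sublist of the directions, relabeled $\pi^\alpha_1,\dots,\pi^\alpha_{d'}$ with $1\le d'\le d$, the quantity $\mathcal B=\mathbb E_\alpha\square(G;\pi_1^\alpha,\dots,\pi_{d'}^\alpha)\in[0,1]$ satisfies}
\begin{equation}\label{eq:onestep}
\mathcal B^{C_2}\le C_2\,\mathbb E_\alpha\square\big(G;\pi_2^\alpha,\dots,\pi_{d'}^\alpha,V^{2d'}\big)+\varepsilon'+o(1).
\end{equation}

\emph{Decoupling.} Let $m_j=\sum_{l\le d}m_{j,l}$ and $m_j'=\sum_{l\le d}m'_{j,l}$ be the two samples in direction $j$, and $n_j=m_j'-m_j$. After the translation $x\to x-\sum_jU_j(\alpha)m_j$,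
\[
\mathcal B=\int GY,\qquad Y(x)=\mathbb E_{\alpha,m,m'}\prod_{\omega\ne0}G\Big(x+\sum_j\omega_jU_j(\alpha)n_j\Big),
\]
so $\mathcal B^2\le\int Y^2$. Expand $Y^2$ with independent copies $\tilde\alpha,\tilde m,\tilde m',\tilde n$ and translate $x\to x-U_1(\alpha)n_1$. The factor $\omega=(1,0,\dots,0)$ of the first copy becomes $G(x)$. The other factors are values of $G$ at points of two kinds.
\begin{itemize}
\item First copy: $x+(\omega_1-1)U_1(\alpha)n_1+\sum_{j\ge2}\omega_jU_j(\alpha)n_j$, where $\omega_j=1$ for some $j\ge2$. This is $x-U_j(\alpha)m_j$ plus terms free of $m_{j,1},\dots,m_{j,d}$.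
\item Second copy: $x-U_1(\alpha)n_1+\sum_j\tilde\omega_jU_j(\tilde\alpha)\tilde n_j$, where $\tilde\omega_l=1$ for some $l\le d'$. This is $x+U_1(\alpha)m_{1,l}-U_l(\tilde\alpha)\tilde m_{l,1}$ plus terms free of $m_{1,l}$ and $\tilde m_{l,1}$.
\end{itemize}
Consider the $2d'-1$ independent variables $(m_{j,1},\dots,m_{j,d})$ for $2\le j\le d'$ and $(m_{1,l},\tilde m_{l,1})$ for $1\le l\le d'$. Assign each factor to one variable as indicated, fix $\alpha,\tilde\alpha$ and all remaining variables, and apply Lemma~\ref{lem:CS} and Jensen: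
\begin{equation}\label{eq:decouple}
\mathcal B^{4^{d'}}\le\Big(\int Y^2\Big)^{2^{2d'-1}}\le\mathbb E_{\alpha,\tilde\alpha}\,\square\big(G;\pi_2^\alpha,\dots,\pi_{d'}^\alpha,\sigma_1,\dots,\sigma_{d'}\big),
\end{equation}
where $\sigma_l$ is the law of $U_l(\tilde\alpha)\tilde m-U_1(\alpha)m$ with $m,\tilde m\in[M]$.

\emph{Filling.} Let $(\alpha,\tilde\alpha)$ be good, and let $\Xi_l$ be the box average in \eqref{eq:decouple} with each of $\sigma_1,\dots,\sigma_l$ replaced by $V,V$. By Lemma~\ref{lem:fill} and \eqref{eq:sizes}, $\Xi_{l-1}^4\le10^4\,\Xi_l+o(1)$. As $0\le\Xi_l\le1$, induction gives $\Xi_0^{4^{d'}}\le C\,\Xi_{d'}+o(1)$ with $C$ depending only on $d$, uniformly in good pairs. For the other pairs, which have probability at most $\varepsilon'$, use $\Xi_0\le1$ and $\Xi_{d'}\ge0$. Raise \eqref{eq:decouple} to the power $4^{d'}$ and use Jensen. Since $\Xi_{d'}$ does not depend on $\tilde\alpha$ and $\mathcal B\le1$, we obtain \eqref{eq:onestep} with $C_2=\max(C,16^d)$.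

\medskip\noindent\textbf{Iteration.} For $0\le j\le d$ let $s_j=2\big(d+(d-1)+\dots+(d-j+1)\big)$ and
\[
\mathcal B_j=\mathbb E_\alpha\square\big(F_i;\pi_{j+1}^\alpha,\dots,\pi_d^\alpha,V^{s_j}\big).
\]
The directions $V$ do not depend on $\alpha$, so by \eqref{eq:rec} $\mathcal B_j$ is, for $j<d$, an average of quantities $\mathcal B$ as in the claim with $d'=d-j$, over the derivatives $G$ of $F_i$ in the directions $V^{s_j}$. Jensen and \eqref{eq:onestep} give $\mathcal B_j^{C_2}\le C_2\mathcal B_{j+1}+\varepsilon'+o(1)$. Define $\tau_0=\varepsilon^{2^{t_i+d}}$ and $\tau_{j+1}=\tau_j^{C_2}/(2C_2)$, a decreasing sequence, and choose $\varepsilon'=\tau_{d-1}^{C_2}/4$; let $E_1(\varepsilon,B)$ be the maximum over $i$ of the resulting $E_0(\varepsilon',B)$. We have $\mathcal B_0\ge\tau_0$ by Lemma~\ref{lem:PET}, and $\mathcal B_j\ge\tau_j$ implies $C_2\mathcal B_{j+1}\ge\frac34\tau_j^{C_2}-o(1)\ge C_2\tau_{j+1}$ for large $N$. So $\square(F_i;V^{d(d+1)})=\mathcal B_d\ge\tau_d$, and $\tau_d$ is a constant times a power of $\varepsilon$, both depending only on $t_i$ and $d$.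 Since $d(d+1)\le s$, Lemma~\ref{lem:test}(iii) concludes the proof.
\end{proof}

\section{The counting lemma and the proof of Theorem~\ref{thm:main}}\label{sec:final}

\subsection{The counting lemma}
One cannot simply densify all positions and apply Proposition~\ref{prop:concat}: densifying position $i$ discards $f_i$, the function about which we want information. As in Section~\ref{ss:dens}, we instead turn all \emph{other} functions into test functions, so that the dual function facing $f_i$ lies in a multiple of $\operatorname{conv}(\mathcal T)$.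

\begin{proposition}\label{prop:count}
For every $\varepsilon_0>0$ there is $\varepsilon_*>0$, depending on $\varepsilon_0$ and the $P_j$, and for every $B$ there is $E$ such that for $N$ large and $b\le B$ the following holds. If $|f_j|\le\nu+1$ for all $j$ and $|\Lambda_b(f_1,\dots,f_k)|\ge\varepsilon_0$, then for each $i$ there is $T\in\mathcal T_E$ with $|\langle f_i,T\rangle|\ge\varepsilon_*$.
\end{proposition}

\begin{proof}
We may assume $\varepsilon_0<1$, and to simplify notation we take $i=k$. Write $\varepsilon^\flat=2^{-k-3}\varepsilon^2$ and $\Theta(\varepsilon)=(\varepsilon^{\flat\flat})^{C_0}/C_0$, with $C_0\ge1$ from Proposition~\ref{prop:concat}. Let $\varepsilon_1$ be obtained from $\varepsilon_0$ by $k-1$ applications of $\flat$, let $\varepsilon_{j+1}=\Theta(\varepsilon_j)$ for $1\le j<k$, and let $E=\max_{1\le j<k}E_1(\varepsilon_j^{\flat\flat},B)$. There is no circularity, because $C_0$, and hence the $\varepsilon_j$, do not depend on $E$. Note that $1$-bounded functions are bounded by $\nu+1$, so Lemma~\ref{lem:densify} can be applied repeatedly.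

\emph{A. Making the other functions bounded.} Lemma~\ref{lem:densify} at the positions $1,\dots,k-1$ in turn gives $1$-bounded $F_1,\dots,F_{k-1}$ with $|\Lambda_b(F_1,\dots,F_{k-1},f_k)|\ge\varepsilon_1$.

\emph{B. Replacing one of them by a test function.} Let $F_1,\dots,F_{k-1}$ be $1$-bounded, $j<k$, and $|\Lambda_b(F_1,\dots,F_{k-1},f_k)|\ge\varepsilon_j$. Let $\mathcal D_j$ be the dual function formed from the $F_l$, $l\ne j,k$, and $f_k$, and $\beta_j$ its truncation. Lemma~\ref{lem:densify} at position $j$ and then at position $k$ gives a $1$-bounded $\beta_k$ with $|\Lambda_b(F_1,\dots,\beta_j,\dots,F_{k-1},\beta_k)|\ge\varepsilon_j^{\flat\flat}$. All these functions are $1$-bounded, so Proposition~\ref{prop:concat} gives $T_j\in\mathcal T$ with $|\langle\beta_j,T_j\rangle|\ge\Theta(\varepsilon_j)$. As $\|\mathcal D_j-2^k\beta_j\|_2=o(1)$,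
\[
|\Lambda_b(F_1,\dots,T_j,\dots,F_{k-1},f_k)|=|\langle T_j,\mathcal D_j\rangle|\ge2^k\Theta(\varepsilon_j)-o(1)\ge\varepsilon_{j+1}.
\]
The original $f_k$ has returned, because it was stored in $\mathcal D_j$.

\emph{C. Conclusion.} Applying B for $j=1,\dots,k-1$ in turn gives $|\Lambda_b(T_1,\dots,T_{k-1},f_k)|\ge\varepsilon_k$ with $T_j\in\mathcal T$. The left side is $|\langle f_k,\mathcal D_k\rangle|$ with $\mathcal D_k(x)=\mathbb E_\lambda\prod_{j<k}T_j(x+(P_j-P_k)^{[b]}(\lambda))$, an average of products of $k-1$ translates of test functions. By translation invariance and Lemma~\ref{lem:test}(i), $\mathcal D_k\in2^{s(k-2)}\operatorname{conv}(\mathcal T)$. Hence $|\langle f_k,T\rangle|\ge2^{-sk}\varepsilon_k=:\varepsilon_*$ for some $T\in\mathcal T$.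
\end{proof}

\subsection{Recurrence at a bounded time}
We recall the polynomial Szemer\'edi theorem \cite[Theorem A]{BL}. Let $S_1,\dots,S_D$ be commuting invertible measure-preserving maps of a probability space with measure $\mu$, let $p_{ij}$ be integer polynomials vanishing at $0$, and let $\mu(Z)>0$. Then
\[
\liminf_{n\to\infty}\frac1n\sum_{b<n}\mu\Big(Z\cap\bigcap_i\prod_jS_j^{-p_{ij}(b)}Z\Big)>0 .
\]
We need progressions for the dense model with $r=bW\lambda$ in a short range. The point is to fix $\lambda$, treat the shifts by $W^{j-1}\lambda^j$ as unrelated commuting maps, and let only $b$ vary. A compactness argument bounds $b$ in terms of the density alone.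

\begin{lemma}\label{lem:recur}
Write $P_i(r)=\sum_{j=1}^Dc_{ij}r^j$. For every $\delta'>0$ there are $B\ge1$ and $c>0$ such that for every finite abelian group $Y$, all $\xi_1,\dots,\xi_D\in Y$ and every $g:Y\to[0,1]$ with mean at least $\delta'$,
\[
\sum_{b=1}^B\ \mathbb E_{x\in Y}\prod_{i=1}^kg\Big(x+\sum_{j=1}^Dc_{ij}b^j\xi_j\Big)\ge c .
\]
\end{lemma}

\begin{proof}
Otherwise there is for each $n$ a counterexample $(Y_n,\xi^{(n)},g_n)$ with $B=n$, $c=1/n$. Let $\Omega=[0,1]^{\mathbb Z^D}$, a compact metrizable space, with the commuting homeomorphisms $(S_jz)_v=z_{v+e_j}$. Let $\mu_n$ be the law of the point $\big(g_n(x+\sum_jv_j\xi_j^{(n)})\big)_{v\in\mathbb Z^D}$ for uniform $x\in Y_n$. It is invariant under $S_j$, which corresponds to $x\to x+\xi_j^{(n)}$. With $v_i(b)=(c_{i1}b,\dots,c_{iD}b^D)$ we have $\int z_0\,d\mu_n\ge\delta'$ and $\int\prod_iz_{v_i(b)}\,d\mu_n<1/n$ for $1\le b\le n$. Probability measures on $\Omega$ are weak-$*$ sequentially compact, and a limit $\mu$ of a subsequence is invariant with $\int z_0\,d\mu\ge\delta'$ and $\int\prod_iz_{v_i(b)}\,d\mu=0$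 for all $b\ge1$, these integrands being continuous. Let $Z=\{z_0\ge\delta'/2\}$. Then $\delta'\le\delta'/2+\mu(Z)$, so $\mu(Z)>0$. On $\bigcap_i\prod_jS_j^{-c_{ij}b^j}Z=\{z_{v_i(b)}\ge\delta'/2\text{ for all }i\}$ the product is at least $(\delta'/2)^k$, so this set has measure zero for every $b\ge1$. This contradicts the theorem with $p_{ij}(b)=c_{ij}b^j$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}
Let $L\ge L_0$, $\delta>0$, and let $A\subseteq\mathbb P_N$ with $|A|\ge\delta|\mathbb P_N|$ and $N$ large.

\emph{The function $f$.} All but $O(R+W\sqrt{N'})=O(N^{2/3})$ elements of $A$ exceed $R$ and have the form $Wn+\gamma_0$ with $\gamma_0\in[W]$ coprime to $W$ and $\sqrt{N'}<n\le N'-\sqrt{N'}$. By the prime number theorem at least $\delta N/(2\log N)$ elements remain, so for some $\gamma_0$ the set $\mathcal N$ of such $n$ has $|\mathcal N|\ge\frac{\delta N}{2\varphi(W)\log N}$. Use this $\gamma_0$ in the definition of $\nu$ and put $f=\theta1_{\mathcal N}$. By \eqref{eq:nufacts}, $0\le f\le\nu$, and since $N'\le N/W$ and $\log R=\eta\log N$,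
\[
\int f=\frac{\theta|\mathcal N|}{N'}\ge\frac{\eta\delta}{2c_\chi}=:\delta_1 .
\]

\emph{Constants.} Take $B,c$ from Lemma~\ref{lem:recur} with $\delta'=\delta_1/2$. Put $\varepsilon_0=c/(2kB)$, take $\varepsilon_*$ and $E$ from Proposition~\ref{prop:count}, and let $g$ be the dense model of Lemma~\ref{lem:dense} for $\mathcal T_E$ and $\varepsilon=\min(\varepsilon_*,\delta_1)/2$. Since $1\in\mathcal T$, $\int g\ge\delta_1/2$.

\emph{Progressions for $g$.} For each value of $\lambda$ apply Lemma~\ref{lem:recur} on $X$ with $\xi_j=W^{j-1}\lambda^j$. As $P_i^{[b]}(\lambda)=\sum_jc_{ij}b^jW^{j-1}\lambda^j$, averaging over $\lambda$ gives $\sum_{b\le B}\Lambda_b(g,\dots,g)\ge c$. Fix $b\le B$ with $\Lambda_b(g,\dots,g)\ge c/B$.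

\emph{Progressions for $f$.} By multilinearity,
\[
\Lambda_b(f,\dots,f)-\Lambda_b(g,\dots,g)=\sum_{i=1}^k\Lambda_b(g,\dots,g,f-g,f,\dots,f),
\]
with $f-g$ at position $i$. If $\Lambda_b(f,\dots,f)<c/(2B)$, some term has modulus at least $\varepsilon_0$. Since $f$, $g$ and $|f-g|$ are bounded by $\nu+1$, Proposition~\ref{prop:count} gives $T\in\mathcal T_E$ with $|\langle f-g,T\rangle|\ge\varepsilon_*>\varepsilon$, contrary to the choice of $g$. So $\Lambda_b(f,\dots,f)\ge c/(2B)$.

\emph{Counting.} Let $\mathcal P$ be the set of pairs $(x,\lambda)$, with $x\in X$ and $\lambda$ a value of positive probability, such that $f(x+P_i^{[b]}(\lambda))>0$ for all $i$. Each value of $\lambda$ has probability at most $1/M$ and $f\le\theta$, so $\Lambda_b(f,\dots,f)\le|\mathcal P|\theta^k/(MN')$. Using $\theta\ll\log N$, $M\gg(\log N)^LW^{-2}$, $N'\gg N/W$ and $W^3\le4^{3w}\le e^{4.2w}$,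
\[
|\mathcal P|\ge\frac c{2B}MN'\theta^{-k}\gg N(\log N)^{L-k}e^{-4.2w},
\]
and this is at least $N(\log N)^{L-k}e^{-5w}$ for large $N$, since $e^{0.8w}\to\infty$ absorbs the implied constant.

\emph{Back to the integers.} For $(x,\lambda)\in\mathcal P$ let $n_i\in\mathcal N$ represent $x+P_i^{[b]}(\lambda)$ modulo $N'$. The integer $n_i-n_1-\big(P_i^{[b]}(\lambda)-P_1^{[b]}(\lambda)\big)$ is divisible by $N'$ and has modulus at most $N'-2\sqrt{N'}+\log^{O(1)}N<N'$, so it vanishes. Put $r=bW\lambda$ and $a=Wn_1+\gamma_0-P_1(r)$. Since $P_i(r)=WP_i^{[b]}(\lambda)$, we get $a+P_i(r)=Wn_i+\gamma_0\in A$ for all $i$. The map $(x,\lambda)\mapsto(a,r)$ is injective: $r$ determines $\lambda$, then $a$ determines $n_1$, and hence $x$. Finally,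
\[
0<r\le BW(tH+t'M)\le B(t+t')WM\le\frac{B(t+t')}W\log^LN<\log^LN
\]
for large $N$. The density enters the size of $r$ only through the constant $B$, which is absorbed by the spare factor $W^{-1}$ in the definition of $M$. Since $L_0$ depends only on $P_1,\dots,P_k$, Theorem~\ref{thm:main} is proved. \qed

\begin{thebibliography}{9}

\bibitem{BL}
Bergelson and Leibman, J. Amer. Math. Soc. \textbf{9} (1996).

\bibitem{TZ}
Terence Tao and Tamar Ziegler, \emph{Narrow progressions in the primes}, arXiv:1409.1327 (2014).

\end{thebibliography}
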